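\title{Multiples of wild $g$-vectors are wild}

\begin{abstract}
Let $\Lambda$ be a finite dimensional algebra over an algebraically closed field. For $g$-vectors $g,h$ let $e(g,h)$ be the minimal dimension of $\operatorname{Hom}(P_f,P_{f'}[1])$, where $P_f$ and $P_{f'}$ run through the two-term complexes of projective modules that present $g$ and $h$. A $g$-vector $h$ is tame if $e(h,h)=0$ and wild otherwise. We prove that $h$ is tame as soon as $e(sh,th)=0$ for some positive integers $s,t$. The case $s=1$ or $t=1$ has a short elementary proof, and it shows that every finite dimensional algebra satisfies the non-decreasing condition on $g$-vectors. The general case is reduced to representations of quivers by a filtration attached to a generic diagonal presentation. It follows that all positive multiples of a wild $g$-vector are wild and that the indecomposable summands of a tame $g$-vector are part of a $\mathbb Z$-basis of the Grothendieck group.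
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Presentations and generic decompositions}

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $K$ is an algebraically closed field, $\Lambda$ is a finite dimensional $K$-algebra, and modules are finite dimensional. Let $P_1,\dots,P_n$ represent the isomorphism classes of indecomposable projective $\Lambda$-modules. The classes $[P_1],\dots,[P_n]$ identify $K_0(\operatorname{proj}\Lambda)$ with $\mathbb Z^n$, and its elements are called \emph{$g$-vectors}. (The question below is posed for basic $\Lambda$; no argument uses this.) A property holds for a \emph{general} point of an irreducible variety if it holds on a nonempty Zariski open subset.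

Write a $g$-vector as $g=g^+-g^-$ with $g^\pm\in\mathbb Z_{\ge0}^n$ of disjoint supports, and put $P(g^\pm)=\bigoplus_iP_i^{g_i^\pm}$. The \emph{presentation space} of $g$ is the affine space $\operatorname{PHom}(g)=\operatorname{Hom}_\Lambda(P(g^-),P(g^+))$. A presentation $f\colon P^-\to P^+$ is viewed as a complex $P_f$ in degrees $-1$ and $0$. For a second presentation $f'\colon P'^-\to P'^+$ put $E(f,f')=\operatorname{Hom}_{K^b(\operatorname{proj}\Lambda)}(P_f,P_{f'}[1])$. The complexes $P_f$ and $P_{f'}[1]$ overlap only in degree $-1$, so a chain map is an arbitrary homomorphism $P^-\to P'^+$, and dividing by the null-homotopic maps gives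
\begin{equation}\label{eq:E}
E(f,f')=\frac{\operatorname{Hom}(P^-,P'^+)}{f'\operatorname{Hom}(P^-,P'^-)+\operatorname{Hom}(P^+,P'^+)f}\,.
\end{equation}
This space measures how $f$ and $f'$ can be glued. For $\varphi\colon P^-\to P'^+$ we have
\[
\begin{pmatrix}1&u\\0&1\end{pmatrix}\begin{pmatrix}f'&\varphi\\0&f\end{pmatrix}\begin{pmatrix}1&v\\0&1\end{pmatrix}=\begin{pmatrix}f'&\varphi+uf+f'v\\0&f\end{pmatrix},
\]
so $\varphi$ is zero in $E(f,f')$ exactly when a unitriangular change of bases removes it. For $g$-vectors $g,h$ set
\[
e(g,h)=\min\{\dim E(f,f') : f\in\operatorname{PHom}(g),\ f'\in\operatorname{PHom}(h)\}.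
\]

A $g$-vector $g$ is \emph{generically indecomposable} if $P_f$ is indecomposable for general $f\in\operatorname{PHom}(g)$. By a theorem of Derksen and Fei, every $g$ has a \emph{generic decomposition} $g=g_1\oplus\dots\oplus g_m$ into generically indecomposable $g$-vectors: a general presentation of $g$ is isomorphic to a direct sum of general presentations of the $g_i$. The decomposition is unique up to order, and it is characterized by the conditions that $g=\sum_ig_i$, each $g_i$ is generically indecomposable, and $e(g_i,g_j)=0$ for $i\ne j$. Let $\operatorname{ind}(g)$ be the set of the $g_i$. We write $g+h=g\oplus h$ if the generic decomposition of $g+h$ is the concatenation of those of $g$ and $h$; this is equivalent to $e(g,h)=e(h,g)=0$. Finally, $h$ is \emph{tame} if $e(h,h)=0$, that is, $h+h=h\oplus h$, and \emph{wild} otherwise.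

\subsection{The question and the results}

For a $g$-vector $g$ let
\[
D_g=\{h\in K_0(\operatorname{proj}\Lambda) : g+th=g\oplus th\ \text{ for some } t\in\mathbb N\}
\]
be the set of $g$-vectors that become compatible with $g$ after scaling. A tame $h$ lies in $D_h$, with $t=1$. A $g$-vector $g$ satisfies the \emph{non-decreasing condition} if $h\notin D_h$ for every wild $h\in\operatorname{ind}(g)$, and $\Lambda$ satisfies the condition if all its $g$-vectors do. The following question comes from Haerizadeh and Yassemi \cite{HY}.

\begin{quote}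
Is there a finite dimensional algebra that does not satisfy the non-decreasing condition?
\end{quote}

The answer is no.

\begin{theorem}\label{thm:one}
Let $h$ be a $g$-vector of $\Lambda$. If $e(th,h)=0$ for some $t\in\mathbb N$, or $e(h,th)=0$ for some $t\in\mathbb N$, then $e(h,h)=0$.
\end{theorem}

\begin{corollary}\label{cor:answer}
If $h\in D_h$, then $h$ is tame. Hence every $g$-vector of every finite dimensional algebra satisfies the non-decreasing condition.
\end{corollary}

\begin{proof}
If $h+th=h\oplus th$, then $e(th,h)=0$, and Theorem~\ref{thm:one} applies.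
\end{proof}

One may also scale both arguments.

\begin{theorem}\label{thm:two}
Let $h$ be a $g$-vector of $\Lambda$. If $e(sh,th)=0$ for some $s,t\in\mathbb N$, then $e(h,h)=0$. Consequently, if $h$ is wild, then $e(sh,th)>0$ for all $s,t\in\mathbb N$, and in particular every multiple $th$ with $t\in\mathbb N$ is wild.
\end{theorem}

\begin{corollary}\label{cor:basis}
Let $g$ be tame with $\operatorname{ind}(g)=\{g_1,\dots,g_r\}$.
\begin{enumerate}
\item[(a)] Every lattice point of the cone $\sum_i\mathbb R_{\ge0}g_i$ is tame and lies in $\sum_i\mathbb Z_{\ge0}g_i$.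
\item[(b)] The vectors $g_1,\dots,g_r$ are part of a $\mathbb Z$-basis of $K_0(\operatorname{proj}\Lambda)$.
\end{enumerate}
In particular, tame generically indecomposable $g$-vectors are primitive.
\end{corollary}

Theorem~\ref{thm:two} contains Theorem~\ref{thm:one}. We prove Theorem~\ref{thm:one} separately in Section~\ref{sec:one}, because its proof is short, uses only linear algebra, and gives a criterion for tameness (Corollary~\ref{cor:criterion}). The proof of Theorem~\ref{thm:two} occupies Sections~\ref{sec:bimod}--\ref{sec:dense} and does not use Section~\ref{sec:one}. Corollary~\ref{cor:basis} is proved in Section~\ref{sec:cone}.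

\subsection{What scaling can and cannot do}

Direct sums of presentations of $h$ are presentations of $sh$ and $th$, and $E$ is additive. Hence
\begin{equation}\label{eq:ineq}
e(sh,th)\le st\,e(h,h),
\end{equation}
which gives the converse of both theorems. But $\operatorname{PHom}(th)$ contains more than direct sums, so the minimum may be smaller, and the question is whether it can drop to zero. In the examples, modules over a quiver with relations are representations $X$, and $\operatorname{Hom}(P_i,X)=X_i$.

\begin{example}\label{ex:kron}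
Let $\Lambda$ be the path algebra of the quiver with $m\ge2$ arrows from $1$ to $2$, and let $h=[P_1]-[P_2]$. Then $\operatorname{PHom}(h)=\operatorname{Hom}(P_2,P_1)=K^m$ and $\operatorname{End}(P_i)=K$. The vector $h$ is generically indecomposable, since the only possible decomposition $(P_2\to0)\oplus(0\to P_1)$ forces $f=0$. By \eqref{eq:E}, $E(f,f')=K^m/(Kf+Kf')$, so $e(h,h)=m-2$, and $h$ is wild for $m\ge3$. For $sh$ and $th$ the numerator of \eqref{eq:E} has dimension $mst$ and the denominator has dimension at most $2st$. So $e(sh,th)=st(m-2)$, and nothing drops.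
\end{example}

\begin{example}\label{ex:ext}
Let $\Lambda$ be given by the quiver with arrows $a_1,a_2,a_3\colon0\to1$ and $b_1,b_2,b_3\colon1\to2$ and relations $b_ia_i=0$ and $b_ia_j+b_ja_i=0$. Let $W=K^3$ with basis $e_1,e_2,e_3$. Then $P_0$ has the spaces $K,\ W,\ \bigwedge^2W$ at the vertices $0,1,2$, and $b_i$ acts as $e_i\wedge-$. Take $h=[P_1]-[P_2]$, with $\operatorname{PHom}(h)=W$, and $g=[P_0]$, whose only presentation is $0\to P_0$. By \eqref{eq:E}, $E(f,0\to P_0)$ is the cokernel of $W\to\bigwedge^2W$, $x\mapsto f\wedge x$. For $f\neq0$ the kernel is $Kf$, so $e(h,g)=1$. Now let $F=\left(\begin{smallmatrix}e_1&e_2\\e_2&e_3\end{smallmatrix}\right)\in\operatorname{PHom}(2h)$. Then $E(F,0\to P_0)$ is the cokernel of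
\[
W^2\to(\textstyle\bigwedge^2W)^2,\qquad (x,y)\mapsto(e_1\wedge x+e_2\wedge y,\ e_2\wedge x+e_3\wedge y).
\]
The first entry vanishes when $x_2=y_1$ and $x_3=y_3=0$, the second when $x_1=y_1=0$ and $x_3=y_2$. Together these force $x=y=0$, so the map is bijective and $e(2h,g)=0$.
\end{example}

Thus scaling can destroy $E$ completely when the two arguments lie on different rays. The theorems say that this does not happen for two multiples of one vector, and any proof has to use this coincidence.

\section{The space $E$}\label{sec:prelim}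

Let $g$ be a $g$-vector, $f\colon P^-\to P^+$ an element of $\operatorname{PHom}(g)$, and $M_f=\operatorname{coker}f$. For a module $X$ consider the linear map
\[
X(f)\colon\operatorname{Hom}(P^+,X)\to\operatorname{Hom}(P^-,X),\qquad u\mapsto uf,
\]
which depends linearly on $f$. Put
\[
E(f,X)=\operatorname{coker}X(f),\quad e(g,X)=\min_{f\in\operatorname{PHom}(g)}\dim E(f,X),\quad\langle g,X\rangle=\sum_ig_i\dim\operatorname{Hom}(P_i,X).
\]
The space $E(f,X)$ is functorial in $X$, and $\langle g,X\rangle=\dim\operatorname{Hom}(P^+,X)-\dim\operatorname{Hom}(P^-,X)$ is linear in $g$.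

\begin{lemma}\label{lem:E}
Let $f\in\operatorname{PHom}(g)$ and $f'\in\operatorname{PHom}(g')$.
\begin{enumerate}
\item[(a)] $\langle g,X\rangle=\dim\operatorname{Hom}(M_f,X)-\dim E(f,X)$.
\item[(b)] $E(f,f')\cong E(f,M_{f'})$.
\item[(c)] An exact sequence $0\to X'\to X\to X''\to0$ induces an exact sequence $E(f,X')\to E(f,X)\to E(f,X'')\to0$.
\item[(d)] The minima $e(g,X)$ and $e(g,g')$ are attained on nonempty open subsets of $\operatorname{PHom}(g)$ and $\operatorname{PHom}(g)\times\operatorname{PHom}(g')$. For fixed $f$, the set of $f'$ with $E(f,f')=0$ is open.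
\item[(e)] $e_\Lambda(g,g')=e_{\Lambda^{\mathrm{op}}}(-g',-g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel of $X(f)$ consists of the maps $P^+\to X$ that vanish on the image of $f$, so it is $\operatorname{Hom}(M_f,X)$.

(b) As $P^-$ is projective, $\operatorname{Hom}(P^-,P'^+)/f'\operatorname{Hom}(P^-,P'^-)=\operatorname{Hom}(P^-,M_{f'})$. As $P^+$ is projective, every map $P^+\to M_{f'}$ lifts to $P'^+$, so $\operatorname{Hom}(P^+,P'^+)f$ maps onto the image of $M_{f'}(f)$.

(c) The functors $\operatorname{Hom}(P^\pm,-)$ are exact; apply the snake lemma to $X'(f),X(f),X''(f)$.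

(d) Both spaces are cokernels of matrices whose entries are polynomials in $f$ and $f'$, and the rank is at least $r$ where some $r\times r$ minor is nonzero.

(e) The duality $(-)^\vee=\operatorname{Hom}_\Lambda(-,\Lambda)\colon\operatorname{proj}\Lambda\to\operatorname{proj}\Lambda^{\mathrm{op}}$ reverses arrows. It identifies $\operatorname{PHom}_\Lambda(g)$ with $\operatorname{PHom}_{\Lambda^{\mathrm{op}}}(-g)$ through $f\mapsto f^\vee$, and it carries the numerator and denominator of \eqref{eq:E} for $(f,f')$ to those for $(f'^\vee,f^\vee)$, because $(f'v+uf)^\vee=v^\vee f'^\vee+f^\vee u^\vee$.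
\end{proof}

Presentation spaces and their products are irreducible, so finitely many nonempty open subsets meet. We use this without further mention.

\section{Scaling one argument}\label{sec:one}

Fix $h$ and put $P^\pm=P(h^\pm)$. The idea is to detect the vanishing of $E$ by a condition that depends only on the ray of $h$. Let $\mathcal T_h$ be the class of modules $X$ such that $\langle h,Y\rangle\ge0$ for every quotient $Y$ of $X$. It is closed under quotients, and $\mathcal T_{th}=\mathcal T_h$ for $t\in\mathbb N$.

\begin{lemma}\label{lem:inT}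
If $E(F,X)=0$ for some $t\in\mathbb N$ and $F\in\operatorname{PHom}(th)$, then $X\in\mathcal T_h$.
\end{lemma}

\begin{proof}
Let $Y$ be a quotient of $X$. Then $E(F,Y)=0$ by Lemma~\ref{lem:E}(c), so $t\langle h,Y\rangle=\dim\operatorname{Hom}(M_F,Y)\ge0$ by Lemma~\ref{lem:E}(a).
\end{proof}

We need a converse with $t=1$: a condition under which $X\in\mathcal T_h$ implies $e(h,X)=0$. Consider the Kronecker quiver of Example~\ref{ex:kron}. A module consists of maps $x_1,\dots,x_m\colon X_1\to X_2$, and $X(f)=\sum_if_ix_i$. Suppose that $X(f)$ has maximal rank among all such combinations and that $X(f)u=0$. Then every $x_iu$ lies in the image of $X(f)$, since otherwise $X(f)+\lambda x_i$ would have larger rank for general $\lambda$. The vectors $x_iu$ span the part at vertex $2$ of the submodule $I$ generated by $u$. So $I$ contributes nothing to $E(f,X)$, and one can hope to induct on $I$ and $X/I$. The next two lemmas give the general form of this observation.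

\begin{lemma}\label{lem:rank}
Let $\phi,\psi\colon U\to U'$ be linear maps of finite dimensional $K$-vector spaces with $\operatorname{rank}(\phi+\lambda\psi)\le\operatorname{rank}\phi$ for all $\lambda\in K$. Then $\psi(\ker\phi)\subseteq\operatorname{im}\phi$.
\end{lemma}

\begin{proof}
Choose bases with $\phi=\left(\begin{smallmatrix}1_r&0\\0&0\end{smallmatrix}\right)$. For $i,j>r$, the minor of $\phi+\lambda\psi$ on the rows $1,\dots,r,i$ and the columns $1,\dots,r,j$ is $\psi_{ij}\lambda$ plus terms of higher order in $\lambda$. It vanishes on the infinite field $K$, so $\psi_{ij}=0$.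
\end{proof}

\begin{lemma}\label{lem:kill}
Let $f\in\operatorname{PHom}(h)$ satisfy $\dim E(f,X)=e(h,X)$, and let $I$ be the image of a homomorphism $M_f\to X$. Then the map $E(f,I)\to E(f,X)$ is zero.
\end{lemma}

\begin{proof}
Let $u\colon P^+\to M_f\to X$ be the composite. Then $u\in\ker X(f)$ and $u(P^+)=I$. For $\varphi\in\operatorname{PHom}(h)$ we have $X(f+\lambda\varphi)=X(f)+\lambda X(\varphi)$, and $X(f)$ has maximal rank by the choice of $f$. Lemma~\ref{lem:rank} gives $u\varphi\in\operatorname{im}X(f)$. Since $P^-$ is projective, every map $P^-\to I$ lifts along the surjection $u\colon P^+\to I$, that is, it has the form $u\varphi$. So every map $P^-\to I\subseteq X$ is zero in $E(f,X)$.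
\end{proof}

\begin{proposition}\label{prop:key}
Suppose that $M_f\in\mathcal T_h$ for all $f$ in a nonempty open set $U\subseteq\operatorname{PHom}(h)$. Then $e(h,X)=0$ for all $X\in\mathcal T_h$.
\end{proposition}

\begin{proof}
We use induction on $\dim X$; for $X=0$ there is nothing to prove. Let $X\in\mathcal T_h$ and suppose $e(h,X)>0$. Choose $f\in U$ with $\dim E(f,X)=e(h,X)$. By Lemma~\ref{lem:E}(a), $\dim\operatorname{Hom}(M_f,X)=\langle h,X\rangle+e(h,X)>0$, so there is a map $M_f\to X$ with image $I\ne0$.

If $I=X$, Lemma~\ref{lem:kill} says that the identity of $E(f,X)$ is zero, which contradicts $e(h,X)>0$. If $I\neq X$, then $I$ lies in $\mathcal T_h$ as a quotient of $M_f$, and $X/I$ lies in $\mathcal T_h$ as a quotient of $X$. Both have smaller dimension than $X$, so $e(h,I)=e(h,X/I)=0$. A general $f_1\in\operatorname{PHom}(h)$ has $E(f_1,I)=E(f_1,X/I)=0$, and then $E(f_1,X)=0$ by Lemma~\ref{lem:E}(c). This is again a contradiction.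
\end{proof}

The hypothesis on $M_f$ is used only to place $I$ in $\mathcal T_h$, and it cannot be omitted. In Example~\ref{ex:ext} the module $X=P_0$ lies in $\mathcal T_h$ by Lemma~\ref{lem:inT}, but $e(h,X)=1$. There $I$ has the spaces $0,\ Kf,\ f\wedge W$, so $\langle h,I\rangle=1-2<0$.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $e(th,h)=0$. There is $F\in\operatorname{PHom}(th)$ such that the open set $U=\{f\in\operatorname{PHom}(h):E(F,f)=0\}$ is nonempty. For $f\in U$ we have $E(F,M_f)=0$ by Lemma~\ref{lem:E}(b), hence $M_f\in\mathcal T_h$ by Lemma~\ref{lem:inT}. Fix $f\in U$. Proposition~\ref{prop:key} with $X=M_f$ gives $f_1\in\operatorname{PHom}(h)$ with $E(f_1,f)\cong E(f_1,M_f)=0$. So $e(h,h)=0$.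

Let $e(h,th)=0$. By Lemma~\ref{lem:E}(e), $e_{\Lambda^{\mathrm{op}}}(t(-h),-h)=0$. The first case gives $e_{\Lambda^{\mathrm{op}}}(-h,-h)=0$, and this number equals $e_\Lambda(h,h)$.
\end{proof}

\begin{corollary}\label{cor:criterion}
A $g$-vector $h$ is tame if and only if $M_f\in\mathcal T_h$ for general $f\in\operatorname{PHom}(h)$.
\end{corollary}

\begin{proof}
If $h$ is tame, the first step of the last proof with $t=1$ gives $M_f\in\mathcal T_h$ on $U$. The second step proves the converse.
\end{proof}

\begin{remark}\label{rem:limit}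
The class $\mathcal T_h$ depends only on the ray of $h$, but the modules $M_f$ depend on $h$ itself. If $e(sh,th)=0$, the argument above gives $M_{F'}\in\mathcal T_{sh}=\mathcal T_{th}$ for general $F'\in\operatorname{PHom}(th)$, so $th$ is tame; it says nothing about the modules $M_f$ with $f\in\operatorname{PHom}(h)$. Descending from $th$ to $h$ needs a different method.
\end{remark}

\section{The bimodule problem and two model cases}\label{sec:bimod}

\subsection{Reformulation}

Fix $h$, put $P^\pm=P(h^\pm)$ and
\[
V=\operatorname{Hom}(P^-,P^+),\qquad A=\operatorname{End}(P^+)\times\operatorname{End}(P^-),\qquad d=\dim_KA.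
\]
For $a=(a^+,a^-)\in A$ and $v\in V$ put $av=a^+v$ and $va=va^-$. This makes $V$ an $A$-bimodule. Since $(sh)^\pm=sh^\pm$, we have $\operatorname{PHom}(sh)=M_s(V)$, the space of $s\times s$ matrices with entries in $V$. For $X\in M_s(V)$ and $X'\in M_t(V)$, formula \eqref{eq:E} reads
\begin{equation}\label{eq:Ebim}
E(X,X')=\operatorname{coker}\bigl(M_{t\times s}(A)\to M_{t\times s}(V),\ a\mapsto aX-X'a\bigr).
\end{equation}
For invertible $g\in M_s(A)$ and $g'\in M_t(A)$, the substitution $a\mapsto g'ag^{-1}$ shows that $E(gXg^{-1},g'X'g'^{-1})\cong E(X,X')$. From now on only the algebra $A$ and the bimodule $V$ matter. For a field $\Omega\supseteq K$ put $A_\Omega=\Omega\otimes_KA$ and $V_\Omega=\Omega\otimes_KV$, and define $E(X,X')$ for matrices over $V_\Omega$ by the same formula.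

We recall the structure of bimodules over a semisimple algebra $S$ over an algebraically closed field $\Omega$. We have $S=\prod_{\tau\in\Gamma}\operatorname{End}(U_\tau)$ with nonzero finite dimensional spaces $U_\tau$. A finite dimensional $S$-bimodule $H$ is a module over the semisimple algebra $S\otimes S^{\mathrm{op}}$, whose simple modules are the spaces $\operatorname{Hom}(U_\tau,U_{\tau'})$ with action by composition. Hence
\begin{equation}\label{eq:ssbim}
H\cong\bigoplus_{\tau,\tau'\in\Gamma}\operatorname{Hom}(U_\tau,U_{\tau'})^{q_{\tau\tau'}}.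
\end{equation}

\subsection{First model case: quivers}

Suppose that $A$ is semisimple and write $V$ in the form \eqref{eq:ssbim}. An element of $M_s(V)$ is then a representation of dimension vector $s\alpha$, with $\alpha_\tau=\dim U_\tau$, of the quiver with vertex set $\Gamma$ and $q_{\tau\tau'}$ arrows $\tau\to\tau'$. This leads to the following setting. Let $Q$ be a finite quiver, possibly with loops and cycles, and work over an algebraically closed field. For representations $x,y$ of $Q$ consider
\begin{equation}\label{eq:quiver}
\bigoplus_v\operatorname{Hom}(x_v,y_v)\to\bigoplus_{\rho\colon v\to w}\operatorname{Hom}(x_v,y_w),\qquad a\mapsto(a_wx_\rho-y_\rho a_v)_\rho ,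
\end{equation}
and let $\operatorname{ext}_Q(\alpha,\beta)$ be the minimal dimension of its cokernel for $x,y$ of dimension vectors $\alpha,\beta$. The minimum is attained on a dense open set. For acyclic $Q$ the cokernel is $\operatorname{Ext}^1(x,y)$. For semisimple $A$ the map \eqref{eq:quiver} is the map in \eqref{eq:Ebim}, so $e(sh,th)=\operatorname{ext}_Q(s\alpha,t\alpha)$.

Let $\langle\alpha,\beta\rangle_Q=\sum_v\alpha_v\beta_v-\sum_{\rho\colon v\to w}\alpha_v\beta_w$ be the Euler form, and write $\alpha'\hookrightarrow\alpha$ if a general representation of dimension vector $\alpha$ has a subrepresentation of dimension vector $\alpha'$. The following theorem is due to Schofield \cite[Theorems 3.3 and 5.4]{Sch} in characteristic $0$ and to Crawley-Boevey \cite{CB} in arbitrary characteristic.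

\begin{theorem}\label{thm:sch}
Let $Q$ be a finite acyclic quiver.
\begin{enumerate}
\item[(i)] $\alpha'\hookrightarrow\alpha$ if and only if $\operatorname{ext}_Q(\alpha',\alpha-\alpha')=0$.
\item[(ii)] $\operatorname{ext}_Q(\alpha,\beta)=\max\{-\langle\alpha',\beta\rangle_Q:\alpha'\hookrightarrow\alpha\}$.
\end{enumerate}
\end{theorem}

\begin{lemma}\label{lem:quiver}
Let $Q$ be any finite quiver and $s,t\in\mathbb N$. If $\operatorname{ext}_Q(\alpha,\beta)>0$, then $\operatorname{ext}_Q(s\alpha,t\beta)>0$.
\end{lemma}

\begin{proof}
Let $Q$ be acyclic. By (ii) there is $\alpha'\hookrightarrow\alpha$ with $-\langle\alpha',\beta\rangle_Q>0$. Taking direct sums and using (i), we get $\operatorname{ext}_Q(s\alpha',s(\alpha-\alpha'))\le s^2\operatorname{ext}_Q(\alpha',\alpha-\alpha')=0$. So $s\alpha'\hookrightarrow s\alpha$ by (i), and $\operatorname{ext}_Q(s\alpha,t\beta)\ge-st\langle\alpha',\beta\rangle_Q>0$ by (ii).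

For arbitrary $Q$ let $Q^b$ be the quiver with two vertices $v',v''$ for each vertex $v$ of $Q$, an arrow $v'\to w''$ for each arrow $v\to w$ of $Q$, and one more arrow $\iota_v\colon v'\to v''$ for each $v$. It is acyclic. In a general representation of dimension vector $(\alpha,\alpha)$ all maps $\iota_v$ are invertible, so it is isomorphic to some $\tilde x$, where $x$ is a representation of $Q$, $\tilde x_{v'}=\tilde x_{v''}=x_v$ and $\iota_v=\mathrm{id}$. For $\tilde x,\tilde y$ the map \eqref{eq:quiver} is
\[
(a',a'')\mapsto\bigl((a''_wx_\rho-y_\rho a'_v)_\rho,\ (a''_v-a'_v)_v\bigr).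
\]
Its second component is surjective with kernel $\{a'=a''\}$, so its cokernel is the cokernel of the first component restricted to $\{a'=a''\}$, which is \eqref{eq:quiver} for $x,y$. Thus $\operatorname{ext}_Q(\alpha,\beta)=\operatorname{ext}_{Q^b}((\alpha,\alpha),(\beta,\beta))$ for all $\alpha,\beta$, and the acyclic case applies.
\end{proof}

This proves Theorem~\ref{thm:two} when $A$ is semisimple.

\subsection{Second model case: two layers}

\begin{example}\label{ex:layers}
Take the quiver with arrows $b_1,b_2\colon1\to2$, a loop $z$ at $1$ and a loop $y$ at $2$, with relations $z^2=y^2=yb_1=yb_2=0$, and let $h=[P_1]-[P_2]$. Then $A=K[z]/(z^2)\times K[y]/(y^2)$, and $V=K^2\oplus zK^2$ is free of rank $2$ over $K[z]/(z^2)$ with $Vy=0$. The space $E(f,f')$ is $V$ modulo the span of $f,zf,f'$, so $e(h,h)=1$. Since $\dim V=\dim A=4$, the dimension count of Example~\ref{ex:kron} gives nothing. We show $e(sh,th)>0$ in three steps; a bar denotes reduction modulo $z$ and $y$.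

\emph{Normal form.} The reduction of $X\in M_s(V)$ is a pair $(X_1,X_2)$ of $s\times s$ matrices over $K$. For general $X$, the matrix $X_1$ is invertible and $c^{-1}X_1^{-1}X_2c$ is diagonal for some invertible $c$. Conjugating with $g=(c^{-1}X_1^{-1},c^{-1})$ we may assume that $\bar X$ is diagonal with entries $\bar f_i=(1,\lambda_i)$, and in the same way that $\bar X'$ is diagonal with entries $\bar f'_j=(1,\lambda'_j)$. For a general pair, $\lambda_i\ne\lambda_j'$ for all $i,j$.

\emph{Rigidity.} Suppose $aX-X'a\in zM_{t\times s}(K^2)$. Reducing the entry in row $j$ and column $i$ gives $\bar a^+_{ji}\bar f_i=\bar f'_j\bar a^-_{ji}$, so $\bar a=0$.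

\emph{Obstruction.} For such $a=(za',ya'')$ the matrix $aX-X'a=za'\bar X$ has its entries in the lines $zK\bar f_i$. So the image of the map in \eqref{eq:Ebim} meets the $2st$-dimensional space $zM_{t\times s}(K^2)$ in a space of dimension $st$, and $\dim E(X,X')\ge st$.
\end{example}

The general proof has the same three steps. We conjugate a general matrix into the form $D+v$, with $D$ diagonal and $v$ in a subspace that shrinks from level to level, for as long as the off-diagonal entries allow it (Sections~\ref{sec:filt} and \ref{sec:dense}). Since $h$ is wild, this stops at some level $k$. There the obstruction is a bimodule problem over a semisimple algebra (Section~\ref{sec:crit}). The difficulty is that this algebra depends on the diagonal entries, so that the problem for $(s,t)$ is not visibly a multiple of the problem for $(1,1)$. We resolve this by taking many independent generic diagonal entries and using their symmetry.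

To pass between generic points and $K$-points we use one principle.

\begin{lemma}\label{lem:spec}
Let $R$ be a subring of a field $L$ and $\Phi$ a matrix over $R$ of rank $r$ over $L$. Then some $r\times r$ minor $\omega\in R$ of $\Phi$ is nonzero, and for every homomorphism $\chi$ from $R$ to a field, $\operatorname{rank}\chi(\Phi)\le r$, with equality if $\chi(\omega)\neq0$.
\end{lemma}

\begin{proof}
The rank is the largest size of a nonzero minor, and $\chi$ commutes with taking minors.
\end{proof}

\section{The filtration of a diagonal matrix}\label{sec:filt}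

For the rest of the proof of Theorem~\ref{thm:two} we fix $s,t\in\mathbb N$, assume $e(h,h)>0$, and show $e(sh,th)>0$. Fix $N\ge\max(s+t,d+2)$ and put $[N]=\{1,\dots,N\}$.

\subsection{Construction}

Let $\Omega\supseteq K$ be an algebraically closed field, $f_1,\dots,f_N\in V_\Omega$ and $D=\operatorname{diag}(f_1,\dots,f_N)\in M_N(V_\Omega)$. Let $\varepsilon_i\in M_N(A_\Omega)$ be the diagonal matrix with $1_A$ in position $i$ and zeros elsewhere, and $\varepsilon_I=\sum_{i\in I}\varepsilon_i$ for $I\subseteq[N]$. For a matrix $x$, or a space of matrices, we write $x(I,J)=\varepsilon_Jx\varepsilon_I$ for the block that goes from $I$ to $J$, and we identify $x(i,j)=\varepsilon_jx\varepsilon_i$ with the entry in row $j$ and column $i$. Put $D_I=D(I,I)$. The map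
\[
\delta\colon M_N(A_\Omega)\to M_N(V_\Omega),\qquad\delta(a)=aD-Da,
\]
is a derivation: $\delta(aa')=a\delta(a')+\delta(a)a'$. It kills every $\varepsilon_i$ because $D$ is diagonal, and therefore $\delta(a(I,J))=\delta(a)(I,J)$. Define inductively $\mathcal V_0=M_N(V_\Omega)$ and
\[
\mathcal A_m=\{a\in M_N(A_\Omega):\delta(a)\in\mathcal V_m\},\quad\mathcal R_m=\operatorname{rad}\mathcal A_m,\quad\mathcal V_{m+1}=\mathcal R_m\mathcal V_m+\mathcal V_m\mathcal R_m .
\]
Thus $\mathcal A_m$ consists of the matrices that commute with $D$ modulo $\mathcal V_m$, and $\mathcal V_{m+1}$ is the part of $\mathcal V_m$ that must be divided out for the semisimple quotient of $\mathcal A_m$ to act. Part (a) of the next lemma shows that the definition makes sense.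

\begin{lemma}\label{lem:filt}
\begin{enumerate}
\item[(a)] $\mathcal A_m$ is a subalgebra containing all $\varepsilon_i$, and $\mathcal V_m\supseteq\mathcal V_{m+1}$ are $\mathcal A_m$-subbimodules of $M_N(V_\Omega)$. Moreover $\mathcal A_{m+1}\subseteq\mathcal A_m$, and $\mathcal V_m=0$ for $m\gg0$.
\item[(b)] Let $\theta\colon\Omega\to\Omega'$ be a $K$-embedding of algebraically closed fields. The spaces $\mathcal A_m,\mathcal R_m,\mathcal V_m$ of $\theta(D)$ arise from those of $D$ by base change along $\theta$.
\item[(c)] Let $k\ge0$, $I,J\subseteq[N]$, $v_I\in\mathcal V_k(I,I)$ and $v_J\in\mathcal V_k(J,J)$. If $a\in M_N(A_\Omega)(I,J)$ satisfies $a(D_I+v_I)-(D_J+v_J)a\in\mathcal V_k$, then $a\in\mathcal A_k$.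
\item[(d)] Let $k\ge0$ and let $v\in\mathcal V_k$ be diagonal. Then $D$ and $D+v$ have the same spaces $\mathcal A_m$ for $m\le k$ and the same spaces $\mathcal V_m$ for $m\le k+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $m=0$ we have $\mathcal A_0=M_N(A_\Omega)$. Suppose that $\mathcal A_m$ is a subalgebra and $\mathcal V_m$ an $\mathcal A_m$-subbimodule. As $\mathcal R_m$ is a two-sided ideal, $\mathcal V_{m+1}$ is an $\mathcal A_m$-subbimodule of $\mathcal V_m$. Hence $\mathcal A_{m+1}\subseteq\mathcal A_m$, and for $a,a'\in\mathcal A_{m+1}$ we get $\delta(aa')=a\delta(a')+\delta(a)a'\in\mathcal V_{m+1}$. So $\mathcal A_{m+1}$ is a subalgebra, and it contains the $\varepsilon_i\in\ker\delta$. If $\mathcal V_{m+1}=\mathcal V_m$, then iterating the definition gives $\mathcal V_m=\sum_{p+q=l}(\mathcal R_m)^p\,\mathcal V_m\,(\mathcal R_m)^q$ for all $l$, and this is zero for large $l$ because $\mathcal R_m$ is nilpotent. So the dimensions decrease strictly until $0$ is reached.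

(b) Preimages, sums and products of subspaces commute with base change. For the radical, $\Omega'\otimes\mathcal R_m$ is a nilpotent ideal, and the quotient $\Omega'\otimes(\mathcal A_m/\mathcal R_m)$ is semisimple because $\mathcal A_m/\mathcal R_m$ is a product of matrix algebras over $\Omega$.

(c) We have $\delta(a)=aD_I-D_Ja\in\mathcal V_k-av_I+v_Ja$. Suppose $a\in\mathcal A_m$ with $m<k$. Then $v_I,v_J\in\mathcal V_k\subseteq\mathcal V_{m+1}$, and $\mathcal V_{m+1}$ is an $\mathcal A_m$-bimodule, so $\delta(a)\in\mathcal V_{m+1}$ and $a\in\mathcal A_{m+1}$. Start with $m=0$.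

(d) The spaces $\mathcal V_0,\mathcal A_0$ agree, and then so does $\mathcal V_1$. Let $1\le m\le k$ and suppose that $\mathcal A_{m-1}$ and $\mathcal V_m$ agree. For $a\in\mathcal A_{m-1}$ we have $av-va\in\mathcal V_m$, since $v\in\mathcal V_m$. So $aD-Da\in\mathcal V_m$ if and only if $a(D+v)-(D+v)a\in\mathcal V_m$. Both algebras of level $m$ lie in $\mathcal A_{m-1}$, so they agree, and then the spaces $\mathcal V_{m+1}$ agree.
\end{proof}

By (a), each of $\mathcal A_m,\mathcal R_m,\mathcal V_m$ is the direct sum of its components $(i,j)$. For $i\ne j$ consider the condition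
\[
\mathrm P_m(i,j):\qquad V_\Omega=\{af_i-f_ja:a\in A_\Omega\}+\mathcal V_m(i,j).
\]
It says that, to first order, conjugation moves any entry in position $(i,j)$ into $\mathcal V_m$. By Lemma~\ref{lem:filt}(b), it holds for $D$ if and only if it holds for $\theta(D)$.

\begin{lemma}\label{lem:Pstep}
Suppose $\mathrm P_k(i,j)$ holds. Then $\mathrm P_{k+1}(i,j)$ holds if and only if $\delta$ induces a surjection $\mathcal A_k(i,j)\to\mathcal V_k(i,j)/\mathcal V_{k+1}(i,j)$.
\end{lemma}

\begin{proof}
Let $\mathrm P_{k+1}(i,j)$ hold and let $x\in\mathcal V_k(i,j)$. Then $x=\delta(a)+x'$ with $a$ concentrated in position $(i,j)$ and $x'\in\mathcal V_{k+1}$. So $\delta(a)\in\mathcal V_k$, that is, $a\in\mathcal A_k(i,j)$. Conversely, insert $\mathcal V_k(i,j)=\delta(\mathcal A_k(i,j))+\mathcal V_{k+1}(i,j)$ into $\mathrm P_k(i,j)$.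
\end{proof}

\subsection{Generic entries, symmetry and the critical level}

From now on $f_1,\dots,f_N$ are independent generic points of $V$: their coordinates $\xi_{il}$ in a fixed $K$-basis of $V$ are algebraically independent over $K$, and $\Omega$ is an algebraic closure of $K(\xi)$. Recall that a $K$-embedding of $K(\xi)$ into an algebraically closed field extends to $\Omega$.

\begin{lemma}\label{lem:sym}
For every permutation $\sigma$ of $[N]$ there are an automorphism $\tilde\sigma$ of $\Omega$ over $K$ and $\tilde\sigma$-semilinear bijections $\Sigma$ of $M_N(A_\Omega)$ and of $M_N(V_\Omega)$ that respect all products, commute with $\delta$, send $\varepsilon_i$ to $\varepsilon_{\sigma(i)}$, and preserve $\mathcal A_m,\mathcal R_m,\mathcal V_m$ for all $m$.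
\end{lemma}

\begin{proof}
Extend $\xi_{il}\mapsto\xi_{\sigma(i)l}$ to an automorphism $\tilde\sigma$ of $\Omega$ and let it act on $A_\Omega$ and $V_\Omega$ through the coefficients. Define $\Sigma(x)(\sigma(i),\sigma(j))=\tilde\sigma(x(i,j))$. These maps respect products, and $\Sigma(D)=D$ because $\tilde\sigma(f_i)=f_{\sigma(i)}$. So $\Sigma\delta=\delta\Sigma$. If $\Sigma$ preserves $\mathcal V_m$, it preserves $\mathcal A_m$; as a ring automorphism of $\mathcal A_m$ it preserves $\mathcal R_m$, and hence it preserves $\mathcal V_{m+1}$.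
\end{proof}

Semilinear bijections preserve dimensions, and this is all we use; we do not need $\sigma\mapsto\Sigma$ to be a group action.

\begin{lemma}\label{lem:crit}
There is $k\ge0$ such that $\mathrm P_k(i,j)$ holds and $\mathrm P_{k+1}(i,j)$ fails for all $i\neq j$.
\end{lemma}

\begin{proof}
The map $\Sigma$ carries $\mathrm P_m(i,j)$ to $\mathrm P_m(\sigma(i),\sigma(j))$, so the condition does not depend on the pair. It holds for $m=0$. Let $\mathcal V_m=0$. Then $\mathrm P_m(1,2)$ says that $a\mapsto af_1-f_2a$ is onto $V_\Omega$. The matrix of this map has entries in $K[\xi]$, so by Lemma~\ref{lem:spec} it would stay surjective at a $K$-point where the nonzero polynomial $\omega$ does not vanish. This contradicts $e(h,h)>0$. Let $k+1$ be the least $m$ for which the condition fails.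
\end{proof}

We fix this $k$. In Example~\ref{ex:layers}, $\mathcal V_1=zM_N(\Omega^2)$, the rigidity computation gives $\mathcal A_1=\bigoplus_i\Omega\varepsilon_i\oplus\mathcal R_0$, so $\mathcal R_1=\mathcal R_0$, $\mathcal V_2=0$ and $k=1$.

\section{The semisimple problem at the critical level}\label{sec:crit}

\subsection{Passing to the semisimple quotient}

The radical $\mathcal R_k$ acts as zero on $\mathcal V_k/\mathcal V_{k+1}$, but $\delta$ need not kill it. We therefore divide by $\delta(\mathcal R_k)$ as well and put
\[
S=\mathcal A_k/\mathcal R_k,\qquad H=\mathcal V_k/(\mathcal V_{k+1}+\delta(\mathcal R_k)).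
\]
The images of the $\varepsilon_i$ in $S$ keep their names, and $\bar v\in H$ is the class of $v\in\mathcal V_k$.

\begin{lemma}\label{lem:ss}
The space $H$ is an $S$-bimodule, and there is $w=\sum_i\varepsilon_iw\varepsilon_i\in H$ with $\overline{\delta(a)}=aw-wa$ for all $a\in\mathcal A_k$. For $I,J\subseteq[N]$, $v_I\in\mathcal V_k(I,I)$ and $v_J\in\mathcal V_k(J,J)$, the maps
\begin{align}
\mathcal A_k(I,J)&\to\mathcal V_k(I,J)/\mathcal V_{k+1}(I,J),& a&\mapsto\delta(a)+av_I-v_Ja,\label{eq:up}\\
S(I,J)&\to H(I,J),& a&\mapsto a(w_I+\bar v_I)-(w_J+\bar v_J)a,\label{eq:down}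
\end{align}
where $w_I=w(I,I)$, have isomorphic cokernels.
\end{lemma}

\begin{proof}
For $a\in\mathcal A_k$ and $r\in\mathcal R_k$ we have $a\delta(r)=\delta(ar)-\delta(a)r$ and $\delta(r)a=\delta(ra)-r\delta(a)$, with $\delta(a)r,\,r\delta(a)\in\mathcal V_{k+1}$. So $\mathcal V_{k+1}+\delta(\mathcal R_k)$ is a subbimodule, $H$ is an $S$-bimodule, and $\delta$ induces a derivation $\bar\delta\colon S\to H$. This derivation is inner. Let $e^\tau_{pq}$ be matrix units of the factors of $S$ and put $w=\sum_{\tau,p}e^\tau_{p1}\bar\delta(e^\tau_{1p})$. For $a=e^{\tau_0}_{ql}$,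
\[
wa=\sum_{\tau,p}e^\tau_{p1}\bigl(\bar\delta(e^\tau_{1p}a)-e^\tau_{1p}\bar\delta(a)\bigr)=e^{\tau_0}_{q1}\bar\delta(e^{\tau_0}_{1l})-\bar\delta(a)=aw-\bar\delta(a).
\]
Since $\bar\delta(\varepsilon_i)=0$, the element $w$ commutes with all $\varepsilon_i$, so $w=\sum_i\varepsilon_iw\varepsilon_i$.

For $r\in\mathcal R_k(I,J)$ we have $rv_I-v_Jr\in\mathcal V_{k+1}$, so \eqref{eq:up} sends $r$ to the class of $\delta(r)$. Dividing the source of \eqref{eq:up} by $\mathcal R_k(I,J)$ and the target by the image of $\mathcal R_k(I,J)$ does not change the cokernel. It produces $S(I,J)\to H(I,J)$, because $\delta(\mathcal R_k)(I,J)=\delta(\mathcal R_k(I,J))$, and the induced map is \eqref{eq:down}.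
\end{proof}

For disjoint nonempty $I,J\subseteq[N]$ put
\[
\bar e(I,J)=\min_{x\in H(I,I),\ y\in H(J,J)}\dim\operatorname{coker}\bigl(S(I,J)\to H(I,J),\ a\mapsto ax-ya\bigr).
\]
As $v_I,v_J$ vary, $(w_I+\bar v_I,w_J+\bar v_J)$ runs through all pairs $(x,y)$. So $\bar e(I,J)>0$ if and only if \eqref{eq:up} fails to be surjective for all $v_I,v_J$.

The failure of $\mathrm P_{k+1}(1,2)$ concerns only $v_1=v_2=0$, whereas Lemma~\ref{lem:quiver} needs the minimum over all pairs. Genericity bridges this gap: a generic perturbation of $D$ inside $\mathcal V_k$ is again a generic diagonal matrix, and it has the same filtration up to level $k+1$.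

\begin{lemma}\label{lem:one-one}
$\bar e(\{1\},\{2\})>0$.
\end{lemma}

\begin{proof}
Choose an $\Omega$-basis of each $\mathcal V_k(i,i)$, let $v=\operatorname{diag}(v_1,\dots,v_N)$ be the combination of these basis vectors with independent indeterminates $\eta$ as coefficients, and let $\Omega'$ be an algebraic closure of $\Omega(\eta)$. The coordinates of $D'=D+v$ have the form $\xi_{il}+(\text{linear form in }\eta)$. They are algebraically independent over $K$, since setting $\eta=0$ in a relation gives a relation among the $\xi_{il}$. So there is a $K$-embedding $\theta\colon\Omega\to\Omega'$ with $\theta(D)=D'$, and for $D'$ the condition $\mathrm P_k(1,2)$ holds and $\mathrm P_{k+1}(1,2)$ fails.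

On the other hand, Lemma~\ref{lem:filt}(b) for the inclusion $\Omega\subseteq\Omega'$ and Lemma~\ref{lem:filt}(d) show that the spaces $\mathcal A_k,\mathcal V_k,\mathcal V_{k+1}$ of $D'$ are those of $D$, extended to $\Omega'$. By Lemma~\ref{lem:Pstep} for $D'$, the map $a\mapsto aD'-D'a=\delta(a)+av_1-v_2a$ from $\Omega'\otimes\mathcal A_k(1,2)$ to $\Omega'\otimes\mathcal V_k(1,2)/\mathcal V_{k+1}(1,2)$ is not surjective. Its matrix has entries in $\Omega[\eta]$. By Lemma~\ref{lem:spec} it is not surjective after any substitution of values in $\Omega$ for $\eta$. So \eqref{eq:up} fails to be surjective for all $v_1,v_2$ over $\Omega$.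
\end{proof}

\subsection{Common and private types}

Write $S=\prod_{\tau\in\Gamma}\operatorname{End}(U_\tau)$ and $H$ as in \eqref{eq:ssbim}. The elements of $\Gamma$ are called \emph{types}. Put $U^I_\tau=\varepsilon_IU_\tau$ and $\alpha_i(\tau)=\dim\varepsilon_iU_\tau$. Then
\[
S(I,J)=\bigoplus_\tau\operatorname{Hom}(U^I_\tau,U^J_\tau),\qquad H(I,J)=\bigoplus_{\tau,\tau'}\operatorname{Hom}(U^I_\tau,U^J_{\tau'})^{q_{\tau\tau'}}.
\]
The \emph{support} of $\tau$ is $\{i:\alpha_i(\tau)>0\}$; it is nonempty because $\sum_i\varepsilon_i=1$. Let $C$ be the set of \emph{common} types, with support $[N]$, and $\Gamma_i$ the set of \emph{private} types with support $\{i\}$. At level $0$, where $S=M_N(A_\Omega/\operatorname{rad}A_\Omega)$, all types are common. In Example~\ref{ex:layers}, $S=\Omega^N$ and all types are private. The next lemma shows that nothing else occurs and that the numerical data do not depend on the index. It is the only place where $N\ge d+2$ is used.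

\begin{lemma}\label{lem:types}
Every type is common or private. For $c\in C$ the numbers
\[
\gamma(c)=\alpha_i(c),\qquad\gamma^{\mathrm{in}}(c)=\sum_{\tau\in\Gamma_i}\alpha_i(\tau)q_{\tau c},\qquad\gamma^{\mathrm{out}}(c)=\sum_{\tau\in\Gamma_i}\alpha_i(\tau)q_{c\tau}
\]
do not depend on $i$, and $p=\sum_{\tau\in\Gamma_i,\,\tau'\in\Gamma_j}\alpha_i(\tau)\alpha_j(\tau')q_{\tau\tau'}$ is the same for all $i\ne j$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a permutation of $[N]$. By Lemma~\ref{lem:sym}, $\Sigma$ induces a ring automorphism of $S$ and a compatible bijection of $H$. It permutes the primitive central idempotents $\zeta_\tau$ of $S$, hence the types. From $\dim\zeta_\tau\varepsilon_iS\varepsilon_i=\alpha_i(\tau)^2$, $\dim U_\tau=\sum_i\alpha_i(\tau)$ and $\dim\zeta_{\tau'}H\zeta_\tau=q_{\tau\tau'}\dim U_\tau\dim U_{\tau'}$ we get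
\begin{equation}\label{eq:inv}
\alpha_{\sigma(i)}(\Sigma\tau)=\alpha_i(\tau),\qquad q_{\Sigma\tau,\Sigma\tau'}=q_{\tau\tau'}.
\end{equation}
In particular $\Sigma$ applies $\sigma$ to supports, $\Sigma C=C$ and $\Sigma\Gamma_i=\Gamma_{\sigma(i)}$.

The number of types whose support contains $1$ is at most $\sum_\tau\alpha_1(\tau)^2=\dim\varepsilon_1S\varepsilon_1\le\dim\varepsilon_1M_N(A_\Omega)\varepsilon_1=d$. Suppose some support has size $r$ with $2\le r\le N-1$. Then every $r$-subset of $[N]$ is a support, and $\binom{N-1}{r-1}\ge N-1>d$ of them contain $1$. This is a contradiction. The same bound gives $|C|\le d<N$.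

Let $\phi_c(i)$ be any one of the three expressions in the lemma. By \eqref{eq:inv}, $\phi_{\Sigma c}(\sigma(i))=\phi_c(i)$, so every translate $\phi_c\circ\sigma^{-1}$ is one of the fewer than $N$ functions $\phi_{c'}$ with $c'\in C$. A nonconstant function on $[N]$ has a level set of size $r$ with $1\le r\le N-1$, hence at least $\binom Nr\ge N$ translates. So $\phi_c$ is constant. Finally, \eqref{eq:inv} shows that the sum defining $p$ is the same for $(i,j)$ and $(\sigma(i),\sigma(j))$.
\end{proof}

\begin{proposition}\label{prop:IJ}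
$\bar e(I,J)>0$ for all disjoint nonempty $I,J\subseteq[N]$.
\end{proposition}

\begin{proof}
Put $\Gamma_I=\bigcup_{i\in I}\Gamma_i$. We have $U_\tau^I=0$ unless $\tau\in C\cup\Gamma_I$, and the same for $J$. Since $I\cap J=\emptyset$, an element $a\in S(I,J)$ has components $a_\tau=0$ for $\tau\notin C$. The component of $ax-ya$ in $\operatorname{Hom}(U_\tau^I,U^J_{\tau'})^{q_{\tau\tau'}}$ is $a_{\tau'}x_{\tau\tau'}-y_{\tau\tau'}a_\tau$, which gives four cases:
\[
\begin{array}{c|cc}
&\tau'\in C&\tau'\in\Gamma_J\\\hline
\tau\in C&a_{\tau'}x_{\tau\tau'}-y_{\tau\tau'}a_\tau&-y_{\tau\tau'}a_\tau\\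
\tau\in\Gamma_I&a_{\tau'}x_{\tau\tau'}&0
\end{array}
\]
The part of $H(I,J)$ in the last case has dimension $|I||J|p$. If $p>0$, it survives in the cokernel and we are done. (This is the situation of Example~\ref{ex:layers}, where $p=1$.)

Let $p=0$. The private types enter only as fixed sources and targets, so we collect them: for $c\in C$ put
\[
W^{\mathrm{in}}_c=\bigoplus_{\tau\in\Gamma_I}(U^I_\tau)^{q_{\tau c}},\qquad W_c^{\mathrm{out}}=\bigoplus_{\tau\in\Gamma_J}(U^J_\tau)^{q_{c\tau}},
\]
of dimensions $|I|\gamma^{\mathrm{in}}(c)$ and $|J|\gamma^{\mathrm{out}}(c)$ by Lemma~\ref{lem:types}. Then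
\[
H(I,J)=\bigoplus_{c,c'}\operatorname{Hom}(U^I_c,U^J_{c'})^{q_{cc'}}\oplus\bigoplus_c\operatorname{Hom}(W^{\mathrm{in}}_c,U^J_c)\oplus\bigoplus_c\operatorname{Hom}(U^I_c,W_c^{\mathrm{out}}).
\]
The components $x_{\tau c}$ with $\tau\in\Gamma_I$ form an arbitrary map $x^{\mathrm{in}}_c\colon W_c^{\mathrm{in}}\to U^I_c$, and the components $y_{c\tau}$ with $\tau\in\Gamma_J$ form an arbitrary map $y^{\mathrm{out}}_c\colon U^J_c\to W^{\mathrm{out}}_c$. The map $a\mapsto ax-ya$ becomes
\begin{equation}\label{eq:three}
a\mapsto\bigl((a_{c'}x_{cc'}-y_{cc'}a_c)_{c,c'},\ (a_cx^{\mathrm{in}}_c)_c,\ (-y_c^{\mathrm{out}}a_c)_c\bigr).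
\end{equation}
Let $Q$ be the quiver with vertices $c,c^{\mathrm{in}},c^{\mathrm{out}}$ for $c\in C$, with $q_{cc'}$ arrows $c\to c'$, and with one arrow $c^{\mathrm{in}}\to c$ and one arrow $c\to c^{\mathrm{out}}$ for each $c$. Consider the representation with spaces $U_c^I,\,W_c^{\mathrm{in}},\,0$ at $c,c^{\mathrm{in}},c^{\mathrm{out}}$ and maps $x_{cc'},x_c^{\mathrm{in}}$, and the representation with spaces $U_c^J,\,0,\,W_c^{\mathrm{out}}$ and maps $y_{cc'},y_c^{\mathrm{out}}$. For these two, the vertices $c^{\mathrm{in}}$ and $c^{\mathrm{out}}$ contribute nothing to the source of \eqref{eq:quiver}, and \eqref{eq:quiver} is \eqref{eq:three}. Their dimension vectors are $|I|\mu$ and $|J|\nu$, where $\mu=(\gamma,\gamma^{\mathrm{in}},0)$ and $\nu=(\gamma,0,\gamma^{\mathrm{out}})$, and all representations on these spaces occur. Hence $\bar e(I,J)=\operatorname{ext}_Q(|I|\mu,|J|\nu)$ over $\Omega$, with $Q,\mu,\nu$ independent of $I$ and $J$. Lemma~\ref{lem:one-one} gives $\operatorname{ext}_Q(\mu,\nu)>0$, and Lemma~\ref{lem:quiver} finishes the proof.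
\end{proof}

\begin{proposition}\label{prop:Egeneric}
Let $I,J\subseteq[N]$ be disjoint and nonempty, $v_I\in\mathcal V_k(I,I)$ and $v_J\in\mathcal V_k(J,J)$. Then $E(D_I+v_I,D_J+v_J)\neq0$.
\end{proposition}

\begin{proof}
Otherwise every $x\in\mathcal V_k(I,J)$ equals $a(D_I+v_I)-(D_J+v_J)a$ for some $a\in M_N(A_\Omega)(I,J)$, and $a\in\mathcal A_k$ by Lemma~\ref{lem:filt}(c). Then \eqref{eq:up} is surjective, so $\bar e(I,J)=0$ by Lemma~\ref{lem:ss}, in contradiction to Proposition~\ref{prop:IJ}.
\end{proof}

\section{Density of the normal form}\label{sec:dense}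

Fix disjoint $I,J\subseteq[N]$ with $|I|=s$ and $|J|=t$; they exist because $N\ge s+t$. Write $M_I(V)$ and $M_J(V)$ for the square matrices over $V$ indexed by $I$ and by $J$. It remains to transfer Proposition~\ref{prop:Egeneric} to $K$-points and to show that the conjugates of the pairs $(D_I+v_I,D_J+v_J)$ are dense in $M_I(V)\times M_J(V)$. Off-diagonal $v$ suffice. Let $\mathcal O$ be the set of pairs $(i,j)$ with $i\ne j$ and either $i,j\in I$ or $i,j\in J$.

\subsection{Spreading out}

For $(i,j)\in\mathcal O$ choose an $\Omega$-basis $u_{ij}^1,\dots,u_{ij}^{r_{ij}}$ of $\mathcal V_k(i,j)\subseteq V_\Omega$. Let $\eta_1,\dots,\eta_l\in\Omega$ be the coordinates of all these vectors. Each $\eta_q$ is a root of a nonzero polynomial with coefficients in $K[\xi]$. Let $\varrho\in K[\xi,\eta]$ be the product of the following nonzero elements: the leading coefficients of these polynomials; for each $(i,j)\in\mathcal O$, a nonzero $r_{ij}\times r_{ij}$ minor of the coordinate matrix of the $u_{ij}^q$; and for each $(i,j)\in\mathcal O$, a nonzero minor of size $\dim V$ of the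 map $(a,\lambda)\mapsto af_i-f_ja+\sum_q\lambda_qu^q_{ij}$, which is surjective by $\mathrm P_k(i,j)$. Let $B$ be the irreducible affine $K$-variety with coordinate ring $K[B]=K[\xi,\eta,\varrho^{-1}]\subseteq\Omega$. The $f_i$ and $u_{ij}^q$ become morphisms $B\to V$. Put $D(b)=\operatorname{diag}(f_i(b))$ and let $L_{ij}(b)\subseteq V$ be the span of the $u_{ij}^q(b)$. Then:
\begin{enumerate}
\item[(B1)] $\dim B=N\dim V$, the transcendence degree of $K(\xi,\eta)$ over $K$.
\item[(B2)] The map $\pi=(f_1,\dots,f_N)\colon B\to V^N$ has finite fibers, since each $\eta_q(b)$ is a root of a nonzero polynomial determined by $\pi(b)$.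
\item[(B3)] For all $b\in B$ and $(i,j)\in\mathcal O$, the vectors $u^q_{ij}(b)$ are linearly independent and $V=\{af_i(b)-f_j(b)a:a\in A\}+L_{ij}(b)$.
\end{enumerate}
Let $r=\sum_{\mathcal O}r_{ij}$. For $b\in B$ and $\lambda=(\lambda_{ij}^q)\in K^r$ let $v=v(b,\lambda)\in M_I(V)\times M_J(V)$ have zero diagonal and entries $v(i,j)=\sum_q\lambda^q_{ij}u^q_{ij}(b)$, and let $v_I,v_J$ be its blocks.

\begin{lemma}\label{lem:Kpoints}
$E(D_I(b)+v_I,D_J(b)+v_J)\ne0$ for all $(b,\lambda)\in B\times K^r$.
\end{lemma}

\begin{proof}
The matrix $\Phi$ of the map in \eqref{eq:Ebim} has entries in $K[B][\lambda]\subseteq\Omega[\lambda]$, with $\lambda$ indeterminate. If it is surjective at one point $(b,\lambda)$, then by Lemma~\ref{lem:spec} a minor $\omega$ of size $st\dim V$ is a nonzero element of $\Omega[\lambda]$. Substituting values in $\Omega$ at which $\omega$ does not vanish, we obtain $v_I\in\mathcal V_k(I,I)$ and $v_J\in\mathcal V_k(J,J)$ with $E(D_I+v_I,D_J+v_J)=0$. This contradicts Proposition~\ref{prop:Egeneric}.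
\end{proof}

\subsection{Dominance}

Condition (B3) says that density holds to first order in the off-diagonal directions. We do not know that $\pi$ is separable, so we avoid tangent spaces in the diagonal directions and count dimensions instead. Recall the theorem on fiber dimension: if $\Theta\colon Y\to Z$ is a dominant morphism of irreducible varieties, every irreducible component of a nonempty fiber has dimension at least $\dim Y-\dim Z$.

\begin{proposition}\label{prop:dense}
The pairs $\bigl(g(D_I(b)+v_I)g^{-1},\,g'(D_J(b)+v_J)g'^{-1}\bigr)$ with $(b,\lambda)\in B\times K^r$ and invertible $g\in M_I(A)$, $g'\in M_J(A)$ are dense in $M_I(V)\times M_J(V)$.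
\end{proposition}

\begin{proof}
We view $M_I(A)\times M_J(A)$ as an algebra with unit $1$ and $M_I(V)\times M_J(V)$ as a bimodule over it, and we write $D_*(b)=(D_I(b),D_J(b))$. Fix $b_0\in B$ and put $D_0=D_*(b_0)$. By (B3), for $(i,j)\in\mathcal O$ there is a subspace $\mathfrak c_{ij}\subseteq A$ such that
\begin{equation}\label{eq:iso}
\mathfrak c_{ij}\oplus K^{r_{ij}}\to V,\qquad(a,\lambda)\mapsto af_i(b_0)-f_j(b_0)a+\sum_q\lambda^qu^q_{ij}(b_0)
\end{equation}
is bijective. Let $\mathfrak c$ be the space of $a\in M_I(A)\times M_J(A)$ with zero diagonal and $a(i,j)\in\mathfrak c_{ij}$, and let $Y\subseteq\mathfrak c\times B\times K^r$ be the open set where $1+a$ is invertible. It is irreducible and contains $y_0=(0,b_0,0)$. Put $Z=M_I(V)\times M_J(V)\times\prod_{i\notin I\cup J}V$ and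
\[
\Theta\colon Y\to Z,\qquad\Theta(a,b,\lambda)=\Bigl((1+a)(D_*(b)+v)(1+a)^{-1},\ (f_i(b))_{i\notin I\cup J}\Bigr).
\]
By (B1), \eqref{eq:iso} and $|\mathcal O|=s^2-s+t^2-t$,
\[
\dim Y=(N+|\mathcal O|)\dim V=(s^2+t^2+N-s-t)\dim V=\dim Z.
\]
We claim that $y_0$ is an isolated point of its fiber $F=\Theta^{-1}(\Theta(y_0))$. Then the theorem on fiber dimension, applied to $Y\to\overline{\Theta(Y)}$, gives $\dim\overline{\Theta(Y)}\ge\dim Y=\dim Z$. So $\Theta$ is dominant, and projecting to $M_I(V)\times M_J(V)$ proves the proposition.

On $F$ we have $(1+a)(D_*(b)+v)=D_0(1+a)$. With the diagonal matrix $\Delta=D_*(b)-D_0$ this reads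
\begin{equation}\label{eq:fiber}
aD_0-D_0a+v+\Delta+a\Delta+av=0.
\end{equation}
Let $(R,\mathfrak m)$ be the local ring of the variety $F$ at $y_0$, and let $\mathfrak a\subseteq\mathfrak m$ be the ideal generated by the coordinates of $a$ and $\lambda$. The coordinates of $\Delta$, of $v$ and of $u^q_{ij}(b)-u^q_{ij}(b_0)$ vanish at $y_0$, so they lie in $\mathfrak m$. Take the entry $(i,j)\in\mathcal O$ of \eqref{eq:fiber}, where $\Delta$ contributes nothing:
\[
a(i,j)f_i(b_0)-f_j(b_0)a(i,j)+\sum_q\lambda^q_{ij}u^q_{ij}(b_0)=-(a\Delta+av)(i,j)-\sum_q\lambda^q_{ij}\bigl(u^q_{ij}(b)-u^q_{ij}(b_0)\bigr).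
\]
The right side has coordinates in $\mathfrak m\mathfrak a$. The left side is the image of $(a(i,j),\lambda_{ij})$ under \eqref{eq:iso}. Applying the inverse of \eqref{eq:iso}, a matrix over $K$, we see that all generators of $\mathfrak a$ lie in $\mathfrak m\mathfrak a$. By Nakayama's lemma $\mathfrak a=0$. Hence $a=0$ and $\lambda=0$ on a neighborhood of $y_0$ in $F$. There \eqref{eq:fiber} gives $\Delta=0$, so $f_i(b)=f_i(b_0)$ for $i\in I\cup J$, and the last component of $\Theta$ gives the same for $i\notin I\cup J$. So this neighborhood lies in $\{0\}\times\pi^{-1}(\pi(b_0))\times\{0\}$, which is finite by (B2). This proves the claim.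
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $e(h,h)>0$. By Lemma~\ref{lem:Kpoints}, Proposition~\ref{prop:dense} and the invariance of $E$ under conjugation, $E(X,X')\neq0$ on a dense subset of $M_I(V)\times M_J(V)=\operatorname{PHom}(sh)\times\operatorname{PHom}(th)$. If $e(sh,th)$ were $0$, then $E$ would vanish on a nonempty open set by Lemma~\ref{lem:E}(d), and this set would meet the dense subset. So $e(sh,th)>0$. The case $s=t$ shows that $th$ is wild.
\end{proof}

\begin{remark}
Lemma~\ref{lem:quiver} allows two unrelated dimension vectors, but Theorem~\ref{thm:two} has no analogue for two unrelated $g$-vectors, by Example~\ref{ex:ext}. The proof shows where the coincidence is used. The level $k$ must be critical for the pairs that join $I$ to $J$, while Proposition~\ref{prop:dense} needs $\mathrm P_k(i,j)$ for the pairs inside $I$ and inside $J$. One level serves both purposes because all $f_i$ are generic points of the same space $V$, so that the symmetry of Lemma~\ref{lem:sym} makes all pairs equivalent.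
\end{remark}

\section{The cone of a tame $g$-vector}\label{sec:cone}

We first note that no cancellation occurs in a generic decomposition $z=z_1\oplus\dots\oplus z_m$, that is, $z^\pm=\sum_jz_j^\pm$. A presentation has terms without common indecomposable summand, so it is a radical map, and so is a direct sum of presentations. If two complexes with radical differentials are homotopy equivalent through $u$ and $u'$, then $u'u-1$ and $uu'-1$ are radical maps in each degree, so $u$ is an isomorphism of complexes. Thus $P(z^\pm)\cong\bigoplus_jP(z_j^\pm)$, and direct sums of presentations of the $z_j$ lie in $\operatorname{PHom}(z)$.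

\begin{lemma}\label{lem:cone}
Let $g$ be tame with $\operatorname{ind}(g)=\{g_1,\dots,g_r\}$. For $p\in\mathbb Z_{\ge0}^r$, the vector $\sum_ip_ig_i$ is tame with generic decomposition $\bigoplus_ig_i^{\oplus p_i}$. The $g_i$ are linearly independent.
\end{lemma}

\begin{proof}
For a general pair $(f,f')$ of presentations of $g$ we have $E(f,f')=0$, and both $f$ and $f'$ are direct sums in which a presentation of every $g_i$ occurs. As $E$ is additive, $e(g_i,g_j)=0$ for all $i,j$, including $i=j$. By the characterization of generic decompositions, $z=\sum_ip_ig_i$ has the stated decomposition. Choose two families of presentations, each with $p_i$ members from $\operatorname{PHom}(g_i)$, such that $E$ vanishes from every member of the first family to every member of the second; these are finitely many nonempty open conditions. The two direct sums lie in $\operatorname{PHom}(z)$ and show $e(z,z)=0$.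

Let $\sum_ic_ig_i=0$ with $c\in\mathbb Z^r$, and write $c=p-q$ with $p,q\in\mathbb N^r$. Then $\sum_ip_ig_i=\sum_iq_ig_i$, and uniqueness of the generic decomposition gives $p=q$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:basis}]
(a) Let $z\neq0$ be a lattice point of the cone. Its coefficients with respect to the independent integral vectors $g_i$ are unique, hence rational. So $tz=\sum_ip_ig_i$ for some $t\in\mathbb N$ and $p\in\mathbb Z^r_{\ge0}$, and $tz$ is tame by Lemma~\ref{lem:cone}. By Theorem~\ref{thm:two}, $z$ is tame. Let $z=\bigoplus_jz_j^{\oplus q_j}$ be its generic decomposition. Lemma~\ref{lem:cone} for $z$ gives $tz=\bigoplus_jz_j^{\oplus tq_j}$, and by uniqueness every $z_j$ is one of the $g_i$. So $z\in\sum_i\mathbb Z_{\ge0}g_i$.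

(b) Let $z\in\mathbb Z^n\cap\sum_i\mathbb Qg_i$. For large $m\in\mathbb N$ the lattice point $z+m\sum_ig_i$ lies in the cone, so $z\in\sum_i\mathbb Zg_i$ by (a). Hence $\mathbb Z^n/\bigoplus_i\mathbb Zg_i$ is torsion free, so it is free, and lifting a basis of it completes $g_1,\dots,g_r$ to a basis of $\mathbb Z^n$. If $g$ is tame and generically indecomposable, then $\operatorname{ind}(g)=\{g\}$, so $g$ is a member of a basis and therefore primitive.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CB}
W.~Crawley-Boevey, \emph{Subrepresentations of general representations of quivers}, Bull. London Math. Soc. \textbf{28} (1996).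

\bibitem{HY}
M.~Haerizadeh and S.~Yassemi, \emph{The non-decreasing condition on g-vectors}, arXiv:2401.07328 (2024).

\bibitem{Sch}
A.~Schofield, \emph{General representations of quivers}, Proc. London Math. Soc. \textbf{65} (1992).

\end{thebibliography}
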